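\title{The endpoint Sobolev estimate for restricted X-ray transforms in $\mathbb R^3$}

\begin{abstract}
Let $\gamma$ be a smooth plane curve with $\det(\gamma',\gamma'')\ne0$, and let $\mathfrak R$ be the X-ray transform in $\mathbb R^3$ restricted to the lines with directions $(\gamma(s),1)$. We prove that $\mathfrak R$ maps $L^p$ boundedly to the Sobolev space $L^p_{1/4}$ for $4/3\le p\le2$, which answers a question recorded by Ko, Lee and Oh. As a complement, for $1<p<\infty$ and $\alpha\ge0$ the operator maps $L^p$ to $L^p_\alpha$ exactly when $\alpha\le\min\{1-\frac1p,\frac14,\frac1{2p}\}$. The proof of the endpoint estimate is a recursion for the dual $L^4$ bound. The square function estimate of Guth, Wang and Zhang is used only at one fixed scale $M$, and its loss is outweighed by a gain that comes from the transport of the energies of different caps in different directions.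
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The operator and the question}
A line in $\mathbb R^3=\mathbb R^2\times\mathbb R$ that is not horizontal has the form $t\mapsto(x+tc,t)$ with $x,c\in\mathbb R^2$, so these lines form a family with four parameters. If $c$ is restricted to a curve, three parameters remain, and integration over the remaining lines maps functions on $\mathbb R^3$ to functions on $\mathbb R^3$. Let $I=[-1,1]$, let $\gamma:I\to\mathbb R^2$ be smooth, and let $\psi$ and $\chi$ be smooth, nonnegative, not identically zero, and supported in the interiors of $I$ and $[1,2]$, respectively. The \emph{restricted X-ray transform} is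
\[
\mathfrak Rf(x,s)=\psi(s)\int f(x+t\gamma(s),t)\chi(t)\,dt,\qquad(x,s)\in\mathbb R^2\times\mathbb R,\quad f\in\mathcal S(\mathbb R^3).
\]
The curve is \emph{nondegenerate} if $\det(\gamma'(s),\gamma''(s))\ne0$ for all $s\in I$. For $\alpha\ge0$ put $\|h\|_{L^p_\alpha}=\|(1-\Delta)^{\alpha/2}h\|_{L^p(\mathbb R^3)}$. We say that $\mathfrak R$ \emph{maps $L^p$ to $L^p_\alpha$} if there is a constant $C$, which may depend on $p,\alpha,\gamma,\psi,\chi$, with $\|\mathfrak Rf\|_{L^p_\alpha}\le C\|f\|_{L^p}$ for all $f\in\mathcal S(\mathbb R^3)$.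

By Minkowski's and H\"older's inequalities $\mathfrak R$ is bounded on every $L^p$, and the question is how many derivatives it gains. For one fixed $s_0$ it gains none: if $f(y,t)=F(y-t\gamma(s_0))$ for $t\in[1,2]$, then $\mathfrak Rf(x,s_0)=\psi(s_0)F(x)\int\chi$. Smoothing appears only after integration in $s$, and it depends on how the direction turns. Take the Fourier transform in $x$ and write $\tilde f(\xi,t)$ for the transform of $f$ in its first two variables. Then $\mathfrak Rf$ becomes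
\[
\psi(s)\,\phi_\xi(\gamma(s)\cdot\xi),\qquad\phi_\xi(u)=\int e^{itu}\tilde f(\xi,t)\chi(t)\,dt .
\]
The function $\phi_\xi$ is the Fourier transform of a function supported in $[1,2]$, so it cannot concentrate on less than a unit interval, and the square of the $L^2(ds)$ norm measures the time that $s\mapsto\gamma(s)\cdot\xi$ spends in such an interval. Nondegeneracy says that $|\gamma'(s)\cdot\xi|+|\gamma''(s)\cdot\xi|\ge c|\xi|$. So this time is about $|\xi|^{-1}$ away from the critical points and about $|\xi|^{-1/2}$ near a critical point. One expects a gain of $\frac14$ derivative on $L^2$; Section~\ref{sec:normal} contains the proof.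

For nondegenerate $\gamma$ the following facts are known.
\begin{itemize}
\item[(K1)] $\mathfrak R$ maps $L^2$ to $L^2_{1/4}$.
\item[(K2)] $\mathfrak R$ maps $L^p$ to $L^p_{1-1/p}$ for $1<p<4/3$ (Pramanik--Seeger combined with the Bourgain--Demeter decoupling inequality for the cone in $\mathbb R^3$).
\item[(K3)] $\mathfrak R$ does not map $L^p$ to $L^p_\alpha$ if $\alpha>1/4$ and $4/3\le p\le2$.
\end{itemize}
As $p\uparrow4/3$ the order $1-\frac1p$ tends to $\frac14$, so interpolation of (K1) and (K2) gives every $\alpha<\frac14$ for $4/3\le p<2$. The endpoint is recorded as an open question by Ko, Lee and Oh \cite{KLO}: \emph{does $\mathfrak R$ map $L^p$ to $L^p_{1/4}$ for every smooth nondegenerate $\gamma$, all $\psi,\chi$ as above and every $p$ with $4/3\le p<2$?}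

\subsection{Results}
The answer is yes, including $p=4/3$.

\begin{theorem}\label{thm:main}
Let $\gamma$ be smooth and nondegenerate, and let $\psi,\chi$ be as above. Then for $4/3\le p\le2$ there is a constant $C$ with
\[
\|\mathfrak Rf\|_{L^p_{1/4}(\mathbb R^3)}\le C\|f\|_{L^p(\mathbb R^3)}\qquad\text{for all }f\in\mathcal S(\mathbb R^3).
\]
\end{theorem}

\begin{theorem}\label{thm:range}
Let $\gamma,\psi,\chi$ be as in Theorem~\ref{thm:main}, let $1<p<\infty$ and $\alpha\ge0$. Then $\mathfrak R$ maps $L^p$ to $L^p_\alpha$ if and only if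
\[
\alpha\le\min\Big\{1-\frac1p,\ \frac14,\ \frac1{2p}\Big\}.
\]
\end{theorem}

The minimum equals $1-\frac1p$ for $p\le\frac43$, equals $\frac14$ for $\frac43\le p\le2$, and equals $\frac1{2p}$ for $p\ge2$. The proof of Theorem~\ref{thm:main} uses standard harmonic analysis and the square function estimate for the cone of Guth, Wang and Zhang \cite{GWZ}; it uses none of (K1)--(K3). The proof of Theorem~\ref{thm:range} uses (K2) for $p<4/3$.

\subsection{The method}
By interpolation with $p=2$ and duality, the task is to show that the adjoint of $\mathfrak R$ gains $\frac14$ derivative on $L^4$. The output of the adjoint has its frequencies near a cone, which invites the square function estimate of \cite{GWZ}. That estimate loses a factor $R^\epsilon$ at scale $R$, and an endpoint estimate cannot afford this loss at the scale of the frequency. We therefore apply it only at a large fixed scale, to $M$ caps, and run a recursion: each cap rescales to the whole curve. If $Q$ is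 the unknown constant, the step costs $M^{1/4}$ in $Q^4$. The gain comes from the energies (squared moduli) of the caps. Most of the energy of a cap is transported along the direction of the corresponding lines, different caps have different directions, and orthogonality of the transported parts gains $M^{-1/2}$. What is not transported is controlled by local $L^2$ estimates and costs only $Q^2$. The result is
\[
Q^4\le CM^{1/4}M^{-1/2}Q^4+C_M(1+Q^2),
\]
which bounds $Q$ once $M$ is large. Section~\ref{sec:model} shows each of these effects by hand for the parabola.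

\section{Conventions and tools}\label{sec:tools}

The Fourier transform is $\hat f(\xi)=\int f(x)e^{-ix\cdot\xi}\,dx$, and powers of $2\pi$ are absorbed in the constants. We write $\langle\xi\rangle=(1+|\xi|^2)^{1/2}$, $\mu(D)$ for the multiplier operator with symbol $\mu$, and $\langle D_x\rangle=(1-\Delta_x)^{1/2}$. We fix an even smooth $\theta:\mathbb R\to[0,1]$ with $\theta=1$ on $[-1,1]$ and support in $[-2,2]$, and put
\[
\beta(\rho)=\theta(\rho)-\theta(2\rho),\qquad\tilde\beta(\rho)=\theta(\rho/2)-\theta(4\rho).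
\]
Then $\beta$ is supported in $\frac12\le|\rho|\le2$ and $\sum_{k\in\mathbb Z}\beta(2^{-k}\rho)=1$ for $\rho\ne0$, while $\tilde\beta=1$ on $\frac12\le|\rho|\le2$ and $\tilde\beta$ is supported in $\frac14\le|\rho|\le4$.

In the following textbook facts $1<q<\infty$ and all sums are finite.
\begin{itemize}
\item[(T1)] \emph{Multipliers.} The operator $\mu(D)$ is bounded on $L^q(\mathbb R^n)$ with norm at most $C_{q,n}B$ if $|\partial^\kappa\mu(\xi)|\le B|\xi|^{-|\kappa|}$ for $|\kappa|\le n$ and $\xi\neq0$ (Mikhlin), or if $|\xi^\kappa\partial^\kappa\mu(\xi)|\le B$ for $|\kappa|\le n$ off the coordinate hyperplanes (Marcinkiewicz). The norm does not change when $\mu$ is composed with an invertible linear map, and a multiplier that depends on one coordinate has the same norm as on $L^q(\mathbb R)$.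
\item[(T2)] \emph{Marcinkiewicz--Zygmund.} If $T$ is linear and bounded on $L^q$, then $\|(\sum_k|Tg_k|^2)^{1/2}\|_q\le C_q\|T\|\,\|(\sum_k|g_k|^2)^{1/2}\|_q$.
\item[(T3)] \emph{Khinchine.} For independent random signs $\epsilon_i$, $\mathbb E|\sum\epsilon_ic_i|^q$ is comparable to $(\sum|c_i|^2)^{q/2}$, with equality for $q=2$.
\item[(T4)] \emph{Littlewood--Paley.} Let $\mathcal A_k=\{c2^k\le|\xi|\le C2^k\}\subset\mathbb R^n$. If $\mu_k$ is supported in $\mathcal A_k$ and $|\partial^\kappa\mu_k|\le B2^{-k|\kappa|}$ for $|\kappa|\le n$, then $\|(\sum|\mu_k(D)g|^2)^{1/2}\|_q\le C'\|g\|_q$; this is (T3) and (T1) for $\sum\epsilon_k\mu_k$. By duality, $\|\sum F_k\|_q\le C'\|(\sum|F_k|^2)^{1/2}\|_q$ if $\hat F_k$ is supported in $\mathcal A_k$.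
\item[(T5)] \emph{Maximal functions.} The Hardy--Littlewood maximal operator $\mathcal M$ satisfies the Fefferman--Stein inequality $\|(\sum|\mathcal Mg_k|^2)^{1/2}\|_q\le C\|(\sum|g_k|^2)^{1/2}\|_q$.
\item[(T6)] \emph{Riesz--Thorin.} The interpolation theorem holds, with the same proof, for linear operators between $L^q$ spaces of functions with values in Hilbert spaces.
\item[(T7)] \emph{Products.} If $F,F'\in L^2\cap L^4$ and $\hat F,\hat F'$ vanish outside compact sets $\Sigma,\Sigma'$, then $F\overline{F'}\in L^1\cap L^2$ and its Fourier transform vanishes outside $\Sigma-\Sigma'$.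
\end{itemize}
The one deep ingredient is the following. For a set $\Gamma$, $N_r(\Gamma)$ is its $r$-neighborhood.

\begin{theorem}[Guth--Wang--Zhang \cite{GWZ}]\label{thm:GWZ}
Let $\Gamma=\{\xi_1^2+\xi_2^2=\xi_3^2,\ \frac12\le|\xi_3|\le1\}$ and partition $N_{R^{-1}}(\Gamma)$ into sectors $\vartheta$ of angular width $\sim R^{-1/2}$. If $\operatorname{supp}\hat f\subset N_{R^{-1}}(\Gamma)$ and $\hat f_\vartheta=\mathbf 1_\vartheta\hat f$, then $\|f\|_4\le C_\epsilon R^\epsilon\|(\sum_\vartheta|f_\vartheta|^2)^{1/2}\|_4$.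
\end{theorem}

The norm of $L^p_\alpha(\mathbb R^3)$ involves derivatives in $s$. They cost nothing extra, because an $s$-derivative of $\mathfrak Rf$ is an $x$-derivative of an operator of the same kind. Write $\mathfrak R_{\psi,\chi}$ to show the cutoffs.

\begin{lemma}\label{lem:xder}
Let $1<p<\infty$.
\begin{itemize}
\item[(i)] If $\alpha\ge0$, then $\|\langle D_x\rangle^\alpha h\|_p\le C\|h\|_{L^p_\alpha}$ for $h\in\mathcal S(\mathbb R^3)$.
\item[(ii)] Let $0\le\alpha<1$. If $\|\langle D_x\rangle^\alpha\mathfrak R_{\psi,\chi_1}f\|_p\le C\|f\|_p$ for $\chi_1=\chi$ and for $\chi_1=t\chi$, then $\mathfrak R$ maps $L^p$ to $L^p_\alpha$.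
\end{itemize}
\end{lemma}

\begin{proof}
Let $\eta$ be the variable dual to $s$ and $u=\eta/\langle\xi\rangle$. Let $F$ be smooth on $\mathbb R$ with $u^lF^{(l)}(u)$ bounded for every $l$; then $F_1(u)=uF'(u)$ has the same property. We have $\eta\partial_\eta F(u)=F_1(u)$ and $\xi_i\partial_{\xi_i}F(u)=-F_1(u)\xi_i^2\langle\xi\rangle^{-2}$, and $\xi_i^2\langle\xi\rangle^{-2}$ stays bounded under repeated application of $\xi_1\partial_{\xi_1}$, $\xi_2\partial_{\xi_2}$. Hence $F(\eta/\langle\xi\rangle)$ is a Marcinkiewicz multiplier on $\mathbb R^3$.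

Since $1+|\xi|^2+\eta^2=\langle\xi\rangle^2(1+u^2)$, part (i) is the case $F=(1+u^2)^{-\alpha/2}$. For (ii) write
\[
(1+|\xi|^2+\eta^2)^{\alpha/2}=F_a(u)\langle\xi\rangle^\alpha+F_b(u)\langle\xi\rangle^{\alpha-1}i\eta,
\]
with $F_a=\theta(u)(1+u^2)^{\alpha/2}$ and $F_b=(1-\theta(u))(1+u^2)^{\alpha/2}(iu)^{-1}$. Both are admissible, the second because $\alpha\le1$. So $\|h\|_{L^p_\alpha}\le C\|\langle D_x\rangle^\alpha h\|_p+C\|\langle D_x\rangle^{\alpha-1}\partial_sh\|_p$. For $h=\mathfrak Rf$, which is a Schwartz function,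
\[
\partial_sh=\mathfrak R_{\psi',\chi}f+\sum_{i=1,2}\gamma_i'(s)\,\partial_{x_i}\mathfrak R_{\psi,t\chi}f .
\]
The operators $\langle D_x\rangle^{\alpha-1}$ and $\partial_{x_i}\langle D_x\rangle^{-1}$ are Mikhlin multipliers in $x$, they commute with the bounded functions $\gamma_i'(s)$, and $\mathfrak R_{\psi',\chi}$ is bounded on $L^p$.
\end{proof}

For duality arguments let $\mathcal G$ be the class of measurable $g(x,s)$ that vanish for $s$ outside a compact interval and whose Schwartz seminorms in $x$ are bounded uniformly in $s$. It is dense in $L^q(\mathbb R^3)$ for $q<\infty$. It is preserved by multiplication by bounded functions of $s$, by changes of the parameter $s$, by linear changes of $x$, and by multipliers in $x$ that are smooth with derivatives of polynomial growth. The adjoint of $\mathfrak R_{\psi,\chi_1}$ is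
\[
\mathfrak R^*_{\psi,\chi_1}g(y,t)=\chi_1(t)\int\psi(s)\,g(y-t\gamma(s),s)\,ds ,
\]
and it commutes with multipliers $\mu(D_x)$. With $\frac1p+\frac1q=1$, the bound $\|\langle D_x\rangle^\alpha\mathfrak R_{\psi,\chi_1}f\|_p\le C\|f\|_p$ on $\mathcal S$ is equivalent to the bound $\|\mathfrak R^*_{\psi,\chi_1}\langle D_x\rangle^\alpha g\|_q\le C\|g\|_q$ on $\mathcal G$, since both say that $|\langle\langle D_x\rangle^\alpha\mathfrak R_{\psi,\chi_1}f,g\rangle|\le C\|f\|_p\|g\|_q$.

\section{Three obstructions}\label{sec:nec}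

Each term of the minimum in Theorem~\ref{thm:range} comes from an example at frequency $\lambda$. The third example also contains (K3).

\begin{proposition}\label{prop:nec}
Let $1<p<\infty$, $\alpha\ge0$. If $\mathfrak R$ maps $L^p$ to $L^p_\alpha$, then $\alpha\le1-\frac1p$, $\alpha\le\frac1{2p}$ and $\alpha\le\frac14$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:xder}(i) and duality, $\langle D_x\rangle^\alpha\mathfrak R$ is bounded on $L^p$ and $\langle D_y\rangle^\alpha\mathfrak R^*$ is bounded on $L^q$, $q=p'$. If the frequencies of $h$ in the first two variables lie in $\lambda/2\le|\xi|\le2\lambda$, then $\lambda^\alpha h$ is the image of $\langle D_x\rangle^\alpha h$ under the multiplier $\lambda^\alpha\langle\xi\rangle^{-\alpha}\tilde\beta(|\xi|/\lambda)$, a Mikhlin multiplier uniformly in $\lambda\ge1$. For inputs with such frequencies we therefore have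
\begin{equation}\label{eq:test}
\lambda^\alpha\|\mathfrak Rf\|_p\le C\|f\|_p,\qquad\lambda^\alpha\|\mathfrak R^*g\|_q\le C\|g\|_q .
\end{equation}
Let $a\ge0$ be a Schwartz function on $\mathbb R^2$ with $\hat a$ compactly supported and $a\ge1$ on $|x|\le1+2\max|\gamma|$ (a multiple of $|\check\kappa|^2$, with $0\le\kappa\in C_c^\infty$ supported close to $0$). For a unit vector $\nu$ and large $\lambda$, the function $a(x)e^{i\lambda\nu\cdot x}$ has frequencies in $\lambda/2\le|\xi|\le2\lambda$. We use three times that $|\int Ge^{i\phi}|\ge\cos(1)\int G$ if $G\ge0$ and $|\phi|\le1$. Let $C_0$ satisfy $|\gamma(s)-\gamma(s_0)-\gamma'(s_0)(s-s_0)|\le C_0|s-s_0|^2$ on $I$, $C_0>0$, and put $\ell=(2C_0\lambda)^{-1/2}$.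

\emph{A thin horizontal slab.} Let $\chi(t_0)>0$, let $\nu$ be any unit vector and $f=a(y)e^{i\lambda\nu\cdot y}b(\lambda(t-t_0))$, where $b\ge0$ is a bump supported in $|\rho|\le(1+\max|\gamma|)^{-1}$. Up to a unimodular factor, $\mathfrak Rf(x,s)$ is $\psi(s)\int a(x+t\gamma(s))e^{i\lambda(t-t_0)\nu\cdot\gamma(s)}b(\lambda(t-t_0))\chi(t)\,dt$, and the phase is at most $1$. So $|\mathfrak Rf|\ge c\lambda^{-1}\psi(s)$ for $|x|\le1$, while $\|f\|_p=C\lambda^{-1/p}$. By \eqref{eq:test}, $\lambda^{\alpha-1}\le C\lambda^{-1/p}$.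

\emph{One wave transported along the lines.} Let $\psi(s_0)>0$, $\nu\perp\gamma'(s_0)$, and $f=a(y)e^{i\lambda\nu\cdot(y-t\gamma(s_0))}a_1(t)$ with $a_1\in C_c^\infty$, $a_1=1$ on $[1,2]$. Now the phase is $\lambda t\,\nu\cdot(\gamma(s)-\gamma(s_0))$, which is at most $2C_0\lambda|s-s_0|^2\le1$ for $|s-s_0|\le\ell$. So $|\mathfrak Rf|\ge c\psi(s)\int\chi\ge c'$ for such $s$ and $|x|\le1$, while $\|f\|_p$ does not depend on $\lambda$. Hence $\lambda^{\alpha-1/(2p)}\le C$.

\emph{Many waves with random signs.} Let $\psi\ge c>0$ on an interval $J$. Choose at least $|J|/(2\ell)$ disjoint intervals $\tau\subset J$ of length $\ell$, with centers $s_\tau$ and unit vectors $\nu_\tau\perp\gamma'(s_\tau)$, and let $g_\epsilon(x,s)=a(x)\sum_\tau\epsilon_\tau\mathbf 1_\tau(s)e^{i\lambda\nu_\tau\cdot x}\in\mathcal G$. Then $\|g_\epsilon\|_q\le C$ and $\mathfrak R^*g_\epsilon=\sum\epsilon_\tau G_\tau$ with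
\[
|G_\tau(y,t)|=\chi(t)\Big|\int_\tau\psi(s)\,a(y-t\gamma(s))\,e^{-i\lambda t\nu_\tau\cdot(\gamma(s)-\gamma(s_\tau))}ds\Big|\ge c\chi(t)\ell\qquad(|y|\le1).
\]
So $\sum_\tau|G_\tau|^2\ge c\chi(t)^2\ell$, and (T3) gives $\mathbb E\|\mathfrak R^*g_\epsilon\|_q^q\ge c\ell^{q/2}=c'\lambda^{-q/4}$. For some choice of signs \eqref{eq:test} gives $\lambda^{\alpha-1/4}\le C$.
\end{proof}

\begin{remark}\label{rem:hyp}
The signs of $\psi$ and $\chi$ are used only in this proof. Curvature is what makes any gain possible: if $\gamma$ is affine near a point $s_0$ with $\psi(s_0)>0$, the phase in the second example vanishes for $s$ in a fixed interval, and \eqref{eq:test} forces $\alpha=0$. At $p=4/3$ the first and the third example are sharp at the same time; Example~\ref{ex:levels} shows a whole chain of sharp examples between them.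
\end{remark}

\section{The dual operator in normal form and its $L^2$ theory}\label{sec:normal}

The recursion replaces a curve by a rescaled piece of itself, so we need a class of curves that is closed under this operation. For $0<\delta\le\frac1{10}$ let $\mathcal C_\delta$ be the set of curves
\[
\gamma(s)=(s,\varphi(s)),\quad|s|\le1,\qquad\varphi\in C^2,\quad\varphi(0)=\varphi'(0)=0,\quad|\varphi''-1|\le\delta .
\]
We extend $\varphi''$ to $\mathbb R$ continuously by constants, and $\varphi$ and $\gamma$ with it, so that $|\varphi''-1|\le\delta$ on $\mathbb R$. On $[-1,1]$ we have $|\varphi'|\le1.1$, $|\varphi|\le0.55$, $|\gamma|\le1.2$. For $g$ on $\mathbb R^2\times[-1,1]$ put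
\[
Ag(y,t)=\int_{-1}^1g(y-t\gamma(s),s)\,ds .
\]
We replace the cutoff $\chi$ by a weight with compact Fourier support, so that frequency supports are exact. Fix a Schwartz function $w\ge0$ on $\mathbb R$ with $\operatorname{supp}\hat w\subset[-1,1]$ and $w\ge1$ on $[0,2]$. A multiple of $|\check\kappa|^2$ with $0\le\kappa\in C_c^\infty(-\frac14,\frac14)$, $\kappa\not\equiv0$, works, because $|t\rho|\le\frac12$ for $t\in[0,2]$, $\rho\in\operatorname{supp}\kappa$, so that $|\check\kappa(t)|\ge c\int\kappa$.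

\begin{proposition}\label{prop:dual}
There are $\delta>0$ and $C$ such that for $\gamma\in\mathcal C_\delta$, $q\in\{2,4\}$ and all $g\in\mathcal G$ that vanish for $|s|>1$,
\[
\|wA\langle D_x\rangle^{1/4}g\|_{L^q(\mathbb R^3)}\le C\|g\|_{L^q(\mathbb R^2\times[-1,1])}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:dual}]
Let $\chi_1\in\{\chi,t\chi\}$; then $|\chi_1|\le Cw$. We show that $\mathfrak R^*_{\psi,\chi_1}\langle D_x\rangle^{1/4}$ is bounded on $L^2$ and $L^4$. By duality $\langle D_x\rangle^{1/4}\mathfrak R_{\psi,\chi_1}$ is then bounded on $L^2$ and $L^{4/3}$; since $\mathcal S$ is dense in $L^2\cap L^{4/3}$ for both norms at once, the two extensions agree, Riesz--Thorin gives $4/3\le p\le2$, and Lemma~\ref{lem:xder}(ii) finishes the proof.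

Let $s_0\in\operatorname{supp}\psi$. By nondegeneracy there is an invertible linear map $L_0$ with $L_0\gamma'(s_0)=(1,0)$ and $L_0\gamma''(s_0)=(0,1)$. Write $L_0(\gamma(s)-\gamma(s_0))=(u_1(s),u_2(s))$. Near $s_0$, $u_1$ is a diffeomorphism and $u_2=\varphi_1\circ u_1$ with $\varphi_1$ smooth. From $u_1'(s_0)=u_2''(s_0)=1$, $u_1''(s_0)=u_2'(s_0)=0$ and the chain rule, $\varphi_1(0)=\varphi_1'(0)=0$ and $\varphi_1''(0)=1$. For small $r>0$ put $\varphi(u)=r^{-2}\varphi_1(ru)$. Then $\varphi''(u)=\varphi_1''(ru)$, so $\tilde\gamma(u)=(u,\varphi(u))$ lies in $\mathcal C_\delta$ for small $r$. With $L=\operatorname{diag}(r^{-1},r^{-2})L_0$ and $u=u_1(s)/r$ we have $L(\gamma(s)-\gamma(s_0))=\tilde\gamma(u)$ on the neighborhood $J$ of $s_0$ where $|u|\le1$. Finitely many such $J$ cover $\operatorname{supp}\psi$, so we may assume that $g$ vanishes for $s\notin J$. Put $g_1(x,u)=\psi(s)g(L^{-1}x,s)\,ds/du$ and let $\tilde A$ be the operator for $\tilde\gamma$. For $y=t\gamma(s_0)+L^{-1}y'$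 we have $y-t\gamma(s)=L^{-1}(y'-t\tilde\gamma(u))$, hence
\[
\int\psi(s)(\langle D_x\rangle^{1/4}g)(y-t\gamma(s),s)\,ds=\tilde A\langle D_x\rangle^{1/4}\mu(D)g_1\,(y',t),\qquad\mu(\xi)=\langle L^{\mathsf T}\xi\rangle^{1/4}\langle\xi\rangle^{-1/4}.
\]
Here $\mu$ is a smooth Mikhlin multiplier, $\|g_1\|_q\le C\|g\|_q$, and $(y,t)\mapsto(y',t)$ has constant Jacobian. Proposition~\ref{prop:dual} applies to $\mu(D)g_1\in\mathcal G$.
\end{proof}

From now on $\gamma\in\mathcal C_\delta$ with $\delta\le\frac1{10}$. For an input $g(x,s)$ the hat denotes the Fourier transform in $x$ only, and $\mu(s,D)g$ has the transform $\mu(s,\xi)\hat g(\xi,s)$. For an output $F(z)$, $z=(y,t)$, the hat is the transform on $\mathbb R^3$, with variable $\zeta=(\xi,\eta)$ or $\omega$. The \emph{speed} of the phase $\gamma(s)\cdot\xi$ is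
\[
v=v(s,\xi)=\gamma'(s)\cdot\xi=\xi_1+\varphi'(s)\xi_2,\qquad\partial_sv=\varphi''(s)\xi_2 .
\]

\begin{lemma}\label{lem:L2}
With absolute constants $C$:
\begin{itemize}
\item[(a)] $\|wAg\|_q\le C\|g\|_q$ for $1\le q\le\infty$.
\item[(b)] $\|Ag\|_{L^2(\mathbb R^3)}^2\le C\iint|\hat g(\xi,s)|^2|v(s,\xi)|^{-1}\,d\xi\,ds$ for $g\in L^2$.
\item[(c)] If $g\in L^2$ and, for each $\xi$, $\hat g(\xi,\cdot)$ vanishes outside a set of measure $\ell(\xi)$, then $\|wAg\|_2^2\le C\iint\ell(\xi)|\hat g(\xi,s)|^2\,d\xi\,ds$.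
\end{itemize}
\end{lemma}

\begin{proof}
(a) For fixed $t$, $\|Ag(\cdot,t)\|_q\le\int\|g(\cdot,s)\|_q\,ds\le2\|g\|_q$, and $w\in L^q$.

The transform of $Ag(\cdot,t)$ in $y$ is $\mathcal I(\xi,t)=\int e^{-it\gamma(s)\cdot\xi}\hat g(\xi,s)\,ds$. (c) By Cauchy--Schwarz $|\mathcal I(\xi,t)|^2\le\ell(\xi)\int|\hat g(\xi,s)|^2ds$. (b) Fix $\xi$ with $\xi_2\ne0$. Then $v(\cdot,\xi)$ is strictly monotone, so up to one point $[-1,1]$ is the union of at most two intervals on which $v\neq0$. On such an interval $J$ substitute $u=\gamma(s)\cdot\xi$, $du=|v|\,ds$: the contribution of $J$ to $\mathcal I(\xi,\cdot)$ is the Fourier transform of $u\mapsto\hat g(\xi,s(u))/|v|$, whose squared $L^2$ norm is $\int_J|\hat g|^2|v|^{-1}ds$. Apply Plancherel's theorem in $t$ and in $y$.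
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dual} for $q=2$ and any $\delta\le\frac1{10}$]
Split $G=\langle D_x\rangle^{1/4}g$ with sharp cutoffs according to $|v|>\langle\xi\rangle^{1/2}$ and $|v|\le\langle\xi\rangle^{1/2}$. The first part is bounded by (b), since $|\hat G|^2|v|^{-1}\le|\hat g|^2$ there. For the second part (c) applies once the set $\{s:|v|\le\langle\xi\rangle^{1/2}\}$ has measure at most $C\langle\xi\rangle^{-1/2}$. For $|\xi|\le10$ this holds because the measure is at most $2$. Let $|\xi|>10$. If $|\xi_2|\ge|\xi|/4$, use $|\partial_sv|\ge0.9|\xi|/4$. Otherwise $|v|\ge(0.96-0.28)|\xi|>\langle\xi\rangle^{1/2}$, and the set is empty.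
\end{proof}

\section{The cone, the depth, and the mechanism for the parabola}\label{sec:model}

\subsection{Frequency support of the output}
The speed vanishes for some $s\in[-1,1]$ only if $|\xi_1|\le1.1|\xi_2|$. The relevant frequency regions are the compact convex sets
\[
\Omega_k=\{2^{k-1}\le\xi_2\le2^{k+1},\ |\xi_1|\le4\xi_2\},\qquad k\in\mathbb Z .
\]
For $\xi_2>0$ the function $s\mapsto\gamma(s)\cdot\xi$ is strictly convex on $\mathbb R$. Define the slope $\sigma(\xi)$, the critical point $s_c(\xi)$ and the critical value $\Psi(\xi)$ by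
\[
\sigma(\xi)=-\xi_1/\xi_2,\qquad\varphi'(s_c(\xi))=\sigma(\xi),\qquad\Psi(\xi)=\gamma(s_c(\xi))\cdot\xi=\min_{s\in\mathbb R}\gamma(s)\cdot\xi .
\]
Since $\varphi'$ is a $C^1$ diffeomorphism of $\mathbb R$, $s_c$ is $C^1$, and $v(s_c,\xi)=0$ gives $\nabla\Psi(\xi)=\gamma(s_c(\xi))$. On $\Omega_k$ we have $|s_c|\le4/0.9<5$, hence $|\nabla\Psi|\le15$. The \emph{depth} of $\zeta=(\xi,\eta)$ below the cone $\eta=-\Psi(\xi)$ is
\[
\mathcal D(\zeta)=-\eta-\Psi(\xi).
\]

\begin{lemma}\label{lem:supp}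
Let $S\subset\mathbb R^2\times[-1,1]$ be compact and let $b\in L^2$ have $\hat b=0$ a.e.\ outside $S$. Then the Fourier transform of $wAb$ vanishes outside the compact set
\[
S^\sharp=\{(\xi,\eta):\ |\eta+\gamma(s)\cdot\xi|\le1\text{ for some }s\text{ with }(\xi,s)\in S\}.
\]
If $\xi\in\Omega_k$, $|\eta+\gamma(s)\cdot\xi|\le1$ and $v=v(s,\xi)$, then
\begin{equation}\label{eq:depth}
|s-s_c(\xi)|\le\frac{|v|}{0.9\,\xi_2},\qquad\tfrac16\,2^{-k}v^2-1\le\mathcal D(\xi,\eta)\le\tfrac32\,2^{-k}v^2+1 .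
\end{equation}
\end{lemma}

\begin{proof}
The transform of $wAb$ at $(\xi,\eta)$ is $\int\hat b(\xi,s)\hat w(\eta+\gamma(s)\cdot\xi)\,ds$, and $\operatorname{supp}\hat w\subset[-1,1]$. Next, $v=\xi_2(\varphi'(s)-\varphi'(s_c))$ gives $|v|\in[0.9,1.1]\,\xi_2|s-s_c|$, and Taylor's formula at $s_c$ gives $\gamma(s)\cdot\xi-\Psi(\xi)\in[0.45,0.55]\,\xi_2(s-s_c)^2$. Since $0.45/1.21\ge\frac13$ and $0.55/0.81\le\frac34$, the last quantity lies in $[\frac13,\frac34]\,v^2/\xi_2\subset[\frac16,\frac32]\,2^{-k}v^2$, and it differs from $\mathcal D$ by at most $1$.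
\end{proof}

So speed $|v|\approx2^{(k+j)/2}$ on the input side means depth $\approx2^j$ on the output side. We call $j$ the \emph{level}; it runs from $0$ (on the cone) to about $k$ (far from it). In the rest of this section $\gamma(s)=(s,s^2/2)$, so that
\[
s_c=\sigma,\qquad\Psi(\xi)=-\frac{\xi_1^2}{2\xi_2},\qquad\gamma(s)\cdot\xi=\Psi(\xi)+\tfrac12\xi_2(s-s_c)^2 .
\]

\subsection{Every level is critical in $L^4$}
At frequency $2^k$, Proposition~\ref{prop:dual} asserts that $\|2^{k/4}wAg\|_q\le C\|g\|_q$. For $q=2$, level $j\ge1$ contributes at most $C2^{-j/4}\|g\|_2$ by Lemma~\ref{lem:L2}(b), and the levels can be summed. For $q=4$ there is no such decay.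

\begin{example}\label{ex:levels}
Let $0\le j\le k$, $\lambda=2^k$, $\ell=2^{(j-k)/2}$. For integers $0\le i\le\ell^{-1}-1$, of which there are at least $1/(2\ell)$, let $s_i=i\ell$, $\tau_i=[s_i+\ell/2,s_i+\ell]$ and $\xi^i=\lambda(-s_i,1)$. On $\tau_i$ the speed $v(s,\xi^i)=\lambda(s-s_i)$ lies in $[\frac12,1]\,2^{(k+j)/2}$. With $a$ as in Section~\ref{sec:nec} let
\[
g_\epsilon(x,s)=a(x)\sum_i\epsilon_i\mathbf 1_{\tau_i}(s)\,e^{ix\cdot\xi^i}e^{i\lambda(s-s_i)^2/2}.
\]
Then $\|g_\epsilon\|_4\le C$ and $Ag_\epsilon=\sum\epsilon_iG_i$ with $|G_i(y,t)|=|\int_{\tau_i}a(y-t\gamma(s))e^{-i(t-1)\lambda(s-s_i)^2/2}ds|$. On the slab $|y|\le1$, $|t-1|\le2^{-j}$ the phase is at most $\frac12$, because $\lambda\ell^2=2^j$. There $|G_i|\ge\ell/3$, so the mean energy satisfies $\mathbb E\,2^{k/2}|wAg_\epsilon|^2\ge2^{k/2}\ell/18=2^{j/2}/18$. By Jensen's inequality $\mathbb E\|2^{k/4}wAg_\epsilon\|_4^4\ge c\,2^j2^{-j}=c$.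
\end{example}

Summing the levels by the triangle inequality therefore cannot give a bound independent of $k$. The example also shows what saves the situation. The energy at level $j$ reaches the critical $L^2$ norm by concentrating on a slab of thickness $2^{-j}$. Average $2^{j/2}$ times the indicator of that slab over balls of radius $2^{-n}$, $n\le j$: the height drops to about $2^{n-j/2}$, the thickness grows to $2^{-n}$, and the $L^2$ norm becomes about $2^{-(j-n)/2}$. Lemma~\ref{lem:avg} proves this gain for all inputs.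

\subsection{Two waves in one cap}
Divide $[-1,1]$ into $M$ intervals $\tau$ with centers $s_\tau$ and consider outputs whose critical points $s_c(\xi)$ lie within $C/M$ of $s_\tau$. Let $\mathbf n(s)=(\gamma(s),1)$ be the direction of the lines. Take $s_\tau=0$, so $\mathbf n(s_\tau)=(0,0,1)$, and two waves with frequencies $\zeta,\zeta'$ in the sector $|\xi_1|\le C\xi_2/M$. Their energy is $|e^{iz\cdot\zeta}+e^{iz\cdot\zeta'}|^2=2+2\cos(z\cdot\omega)$ with $\omega=\zeta-\zeta'$, and it varies in the direction $\mathbf n(s_\tau)$ at the rate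
\[
\omega\cdot\mathbf n(s_\tau)=\eta-\eta'=\Big(\frac{\xi_1^2}{2\xi_2}-\frac{\xi_1'^2}{2\xi_2'}\Big)-\big(\mathcal D(\zeta)-\mathcal D(\zeta')\big).
\]
The gradient of $\xi_1^2/(2\xi_2)$ is $(-\sigma,-\sigma^2/2)$, of size at most $C/M$ on the convex sector, so the first bracket is at most $C|\omega|/M$. There are two cases. Either $\omega$ lies within an angle $C/M$ of the plane $\mathbf n(s_\tau)^\perp$; we call this part of the energy \emph{transported}. Or the depths differ by at least $c|\omega|/M$. Then an oscillation at frequency $|\omega|\approx2^n$ involves a wave at level $j\ge n-\log_2M-C$, seen at scale $2^{-n}$, which is the situation where averaging gains.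

\subsection{Counting planes}
The transported energies of different caps have frequencies near different planes. A unit vector $\omega$ is near $\mathbf n(s)^\perp$ if the quadratic polynomial $\omega\cdot\mathbf n(s)=\omega_3+\omega_1s+\omega_2s^2/2$ is $O(1/M)$. The worst case is a double root: for $\omega$ parallel to $(-s_0,1,s_0^2/2)$ the polynomial is a multiple of $(s-s_0)^2$ and is $O(1/M)$ for $|s-s_0|\le CM^{-1/2}$, that is, for about $M^{1/2}$ of the $M$ caps. Rescaling will bound the sum of the squared $L^2$ norms of the $M$ energies by $CM^{-1}Q^4$. Cauchy--Schwarz over all caps costs a factor $M$ and gains nothing. Cauchy--Schwarz over the caps that meet at a given $\omega$ costs $M^{1/2}$ and gains $M^{-1/2}$.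

\section{Energies averaged over small balls}\label{sec:avg}

For $n\ge0$ and $N\ge4$ let $\Phi_n=\Phi_n^N(z)=2^{3n}(1+2^n|z|)^{-N}$ on $\mathbb R^3$. With constants that depend on $N$,
\begin{equation}\label{eq:Phi}
\Phi_n\le C\Phi_n*\Phi_n,\quad\Phi_n*\Phi_{n'}\le C\Phi_n\ (n\le n'),\quad\Phi_n\le2^{N|n-n'|}\Phi_{n'},\quad\Phi_n*|F|\le C\mathcal MF .
\end{equation}
For the first two scale to $n=0$. The first follows by integrating over $|z'|\le1$ only. For the second, $\Phi_0(z-z')\le C\Phi_0(z)$ if $|z'|\le\max(1,|z|/2)$, and otherwise $\Phi_{n'}(z')\le|z'|^{-N}\le C\Phi_0(z)$; integrate the other factor. The third holds by comparing the two factors, and the fourth holds because $\Phi_n$ is radially decreasing with integral independent of $n$.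

The next lemma treats all frequencies $2^k$ at one level $j$ together. Its hypotheses are the $L^2$ gain at speed $V_k$ and the fact that the cutoff to that speed blurs only over distances $V_k^{-1}\le2^{-j}$.

\begin{lemma}\label{lem:avg}
Let $j\ge0$, $b\ge0$, $\Lambda\ge1$, $N\ge4$. For $k$ in a finite set of integers $k\ge j$ put $V_k=2^{(k+j)/2}$, and let $S_k$ be the convolution in $x$ with a measurable kernel $\mathcal K_k(x,s)$. Assume
\begin{itemize}
\item[(E1)] $\|wAS_ka\|_2^2\le\Lambda V_k^{-1}\|a\|_2^2$ for $a\in L^2(\mathbb R^2\times[-1,1])$,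
\item[(E2)] $\int_{|x|\ge\rho}|\mathcal K_k(x,s)|\,dx\le\Lambda(1+V_k\rho)^{-3}$ for $\rho\ge0$, $|s|\le1$.
\end{itemize}
Then for $0\le n\le j+b$ and $a_k\in L^4(\mathbb R^2\times[-1,1])$,
\[
\Big\|\Phi_n^N*\sum_k2^{k/2}|wAS_ka_k|^2\Big\|_2\le C_{\Lambda,b,N}\,2^{-(j-n)/2}\Big\|\sum_k|a_k|^2\Big\|_2 .
\]
\end{lemma}

\begin{proof}
The left side is quadratic in $a=(a_k)$, and we write it as the squared norm of a linear operator in order to interpolate. Let $U=\sum_k2^{k/2}|wAS_ka_k|^2$, $\mathcal H=\ell^2(L^2(\Phi_n(z')\,dz'))$, and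
\[
\mathbb Ta(z)=\big(z'\mapsto2^{k/4}(wAS_ka_k)(z-z')\big)_k\in\mathcal H,\qquad\|\mathbb Ta(z)\|_{\mathcal H}^2=\Phi_n*U(z).
\]
The claim is $\|\mathbb T\|^2_{L^4(\ell^2)\to L^4(\mathcal H)}\le C2^{(n-j)/2}$. By (T6) it follows from $\|\mathbb T\|_{2\to2}^2\le C2^{-j/2}$ and $\|\mathbb T\|_{\infty\to\infty}^2\le C2^{n-j/2}$ on simple functions, since $(2^{-j/2}2^{n-j/2})^{1/2}=2^{(n-j)/2}$; general $a$ follow by density, as $wAS_k$ is bounded on $L^4$ by (E2) and Lemma~\ref{lem:L2}(a). Note that $2^{k/2}V_k^{-1}=2^{-j/2}$ for every $k$.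

\emph{The $L^2$ bound.} By (E1), $\int\Phi_n*U\le C\int U\le C\Lambda2^{-j/2}\sum_k\|a_k\|_2^2$.

\emph{The $L^\infty$ bound.} Let $\sum|a_k|^2\le1$ and let $B$ be a ball with center $(y_0,t_0)$ and radius $r=2^{-n}$. We claim that
\begin{equation}\label{eq:local}
\int_BU\le C2^{-j/2}r^2 .
\end{equation}
The reason is that $B$ sees only the input near the curve $x=y_0-t_0\gamma(s)$, in a tube of volume about $r^2$. Put $\Delta(x,s)=|x-(y_0-t_0\gamma(s))|$, $Z_0=\{\Delta\le10r\}$ and $Z_l=\{2^{l-1}10r<\Delta\le2^l10r\}$ for $l\ge1$, so $|Z_l|\le C4^lr^2$. By (E1), $\int_B|wAS_k(a_k\mathbf 1_{Z_0})|^2\le\Lambda V_k^{-1}\int_{Z_0}|a_k|^2$. Let $l\ge1$. For $(y,t)\in B$ we have $\Delta(y-t\gamma(s),s)\le r+1.2r\le3r$, so only values of the kernel at $|x|\ge5\cdot2^lr-3r\ge2^lr$ enter. Young's inequality for fixed $s,t$ with (E2), Cauchy--Schwarz in $s$, and integration over $|t-t_0|\le r$ give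
\[
\int_B|wAS_k(a_k\mathbf 1_{Z_l})|^2\le Cr(2^lrV_k)^{-6}\int_{Z_l}|a_k|^2\le CV_k^{-1}2^{-6l}\int_{Z_l}|a_k|^2 .
\]
In the last step $r(rV_k)^{-6}=V_k^{-1}(rV_k)^{-5}$ and $rV_k\ge2^{j-n}\ge2^{-b}$; here $k\ge j$ and $n\le j+b$ are used. The triangle inequality in $L^2(B)$ and Cauchy--Schwarz in $l$ give $\int_B|wAS_ka_k|^2\le CV_k^{-1}\sum_{l\ge0}2^{-3l}\int_{Z_l}|a_k|^2$. Multiply by $2^{k/2}$ and sum in $k$: $\int_BU\le C2^{-j/2}\sum_l2^{-3l}|Z_l|$, which is \eqref{eq:local}. The balls $B(r\nu,r)$, $\nu\in\mathbb Z^3$, cover $\mathbb R^3$ and $\Phi_n\le C2^{3n}(1+|\nu|)^{-N}$ on $B(r\nu,r)$. Hence $\Phi_n*U\le C2^{3n}2^{-j/2}2^{-2n}=C2^{n-j/2}$.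
\end{proof}

The gain makes energies at different levels, each averaged at its own scale, almost orthogonal.

\begin{lemma}\label{lem:sum}
Let $U_j\ge0$ and $u_j\ge0$, $j\ge0$, be finitely many functions and numbers with $\|\Phi_n*U_j\|_2\le\Lambda2^{-(j-n)/2}u_j$ for $0\le n\le j$. Then $\|\sum_j\Phi_j*U_j\|_2^2\le C_N\Lambda^2\sum_ju_j^2$.
\end{lemma}

\begin{proof}
For $i\le j$, by \eqref{eq:Phi} and since $\Phi_i$ is even,
\begin{align*}
\int(\Phi_i*U_i)(\Phi_j*U_j)&\le C\int(\Phi_i*\Phi_i*U_i)(\Phi_j*U_j)=C\int(\Phi_i*U_i)(\Phi_i*\Phi_j*U_j)\\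
&\le C\|\Phi_i*U_i\|_2\|\Phi_i*U_j\|_2\le C\Lambda^22^{-(j-i)/2}u_iu_j .
\end{align*}
Use $2u_iu_j\le u_i^2+u_j^2$ and sum the geometric series.
\end{proof}

A first application disposes of the frequencies far from the cone, where the level equals $k$.

\begin{lemma}\label{lem:far}
Let $\Lambda\ge1$ and let $\mu_k(s,\xi)$, $k\ge0$, be measurable in $s$, smooth in $\xi$, supported where $|\xi|\le\Lambda2^k$ and $|v(s,\xi)|\ge2^k/\Lambda$, with $|\partial_\xi^\kappa\mu_k|\le\Lambda2^{-k|\kappa|}$ for $|\kappa|\le6$. Then for finite sequences $g_k\in L^2\cap L^4$,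
\[
\Big\|\sum_k2^{k/2}|wA\mu_k(s,D)g_k|^2\Big\|_2\le C_\Lambda\Big\|\sum_k|g_k|^2\Big\|_2 .
\]
\end{lemma}

\begin{proof}
Let $U_k=2^{k/2}|wA\mu_k(s,D)g_k|^2$. Apply Lemma~\ref{lem:avg} with $j=k$, the single operator $S_k=\mu_k(s,D)$ and $V_k=2^k$. Here (E1) follows from Lemma~\ref{lem:L2}(b), and (E2) holds because integration by parts bounds the kernel by $C_\Lambda2^{2k}(1+2^k|x|)^{-6}$. So $\|\Phi_n*U_k\|_2\le C_\Lambda2^{-(k-n)/2}\|g_k\|_4^2$ for $0\le n\le k$. By Lemma~\ref{lem:supp} and (T7), $\hat U_k$ is supported in $|\omega|\le2(2.2\Lambda2^k+1)\le7\Lambda2^k$. Hence $U_k=\phi_k*U_k$ with $\hat\phi_k(\omega)=\theta(|\omega|/(7\Lambda2^k))$, and $|\phi_k|\le C_\Lambda\Phi_k$ gives $U_k\le C_\Lambda\Phi_k*U_k$. By Lemma~\ref{lem:sum}, $\|\sum U_k\|_2^2\le C_\Lambda\sum_k\int|g_k|^4\le C_\Lambda\int(\sum|g_k|^2)^2$.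
\end{proof}

\section{The square function constant}\label{sec:Q}

A bound for each dyadic frequency does not give the endpoint: on $L^4$, Littlewood--Paley theory requires the square function in $k$, which is larger than the $\ell^4$ sum that the separate bounds control. So the quantity in the recursion must contain all $k$ at once.

\begin{definition}\label{def:Q}
Let $K\in\mathbb Z$. A finite sequence $(g_k)_{k\le K}$ in $L^2\cap L^4(\mathbb R^2\times[-1,1])$ is \emph{admissible} if $\hat g_k$ vanishes a.e.\ outside $\Omega_k\times[-1,1]$. Let $Q_K(\delta)$ be the least constant $Q$ such that, for all $\gamma\in\mathcal C_\delta$ and all admissible sequences,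
\[
\Big\|\sum_k2^{k/2}|wAg_k|^2\Big\|_{L^2(\mathbb R^3)}\le Q^2\Big\|\sum_k|g_k|^2\Big\|_{L^2(\mathbb R^2\times[-1,1])}.
\]
\end{definition}

By Lemma~\ref{lem:L2}(a) the left side is at most $C\sum_{k\le K}2^{k/2}\|g_k\|_4^2$, so $Q_K^2\le C2^{K/2}<\infty$. The truncation at $K$ serves only to make $Q_K$ finite.

\begin{proposition}\label{prop:Q}
There is $\delta>0$ with $\sup_KQ_K(\delta)<\infty$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:dual} for $q=4$ from Proposition~\ref{prop:Q}]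
Let $\rho_0=\theta(|\xi|/2)$, $\rho_1=(1-\rho_0)(1-\theta(\xi_1/2\xi_2))$, and $\rho_\pm=(1-\rho_0)\theta(\xi_1/2\xi_2)\mathbf 1_{\pm\xi_2>0}$, where $\theta(\xi_1/2\xi_2)=0$ for $\xi_2=0$. These smooth functions sum to $1$. For $g\in\mathcal G$ the dyadic pieces below have $L^4$ norms $O(2^{-k})$ even after multiplication by $2^{k/4}$, so by Lemma~\ref{lem:L2}(a) it suffices to bound finite partial sums uniformly.

The multiplier $\langle\xi\rangle^{1/4}\rho_0$ is in $C_c^\infty$, and Lemma~\ref{lem:L2}(a) bounds this part.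

On $\operatorname{supp}\rho_1$ we have $|\xi|\ge2$ and $|\xi_1|\ge2|\xi_2|$, so $|v|\ge0.45|\xi_1|\ge0.4|\xi|$. Write $\langle\xi\rangle^{1/4}\rho_1=\sum_{k\ge0}2^{k/4}\mu_k$ with $\mu_k=2^{-k/4}\langle\xi\rangle^{1/4}\rho_1\beta(2^{-k}|\xi|)$, and let $g_k=\tilde\beta(2^{-k}|D|)g$, so that $\mu_k(D)g=\mu_k(D)g_k$. The second part of (T4) in $y$ for fixed $t$, Lemma~\ref{lem:far}, and the first part of (T4) in $x$ for fixed $s$ give
\[
\Big\|\sum2^{k/4}wA\mu_k(D)g\Big\|_4^2\le C\Big\|\sum2^{k/2}|wA\mu_k(D)g_k|^2\Big\|_2\le C\Big\|\sum|g_k|^2\Big\|_2\le C\|g\|_4^2 .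
\]

On $\operatorname{supp}\rho_+$ we have $|\xi_1|\le4\xi_2$ and $\xi_2\ge2/\sqrt{17}$. Let $g_k$, $k\ge-2$, be the image of $g$ under $2^{-k/4}\langle\xi\rangle^{1/4}\rho_+\beta(2^{-k}\xi_2)$. These multipliers satisfy the hypotheses of (T4), truncations of $(g_k)$ are admissible, and this part equals $\sum2^{k/4}wAg_k$. The same chain of inequalities applies, with Proposition~\ref{prop:Q} in the middle. The part $\rho_-$ is the complex conjugate of the part $\rho_+$ for $\bar g$, because $\rho_-(\xi)=\rho_+(-\xi)$, $w$ is real and $\overline{Ah}=A\bar h$.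
\end{proof}

\section{One step of the recursion: caps and energies}\label{sec:step}

Sections~\ref{sec:step}--\ref{sec:close} prove Proposition~\ref{prop:Q}. Let $M=2^m$ be larger than an absolute constant, and $\delta=M^{-2}$. From now on $C,c$ are absolute constants and $C_M$ depends only on $M$. Fix $K$, a curve $\gamma\in\mathcal C_\delta$ and an admissible sequence with $\|\sum|g_k|^2\|_2=1$, and write $Q=Q_K(\delta)$. For $k>2m$ let
\[
g_k^{\mathrm{near}}=\theta(Mv(s,D)/D_2)g_k,\qquad g_k^{\mathrm{far}}=g_k-g_k^{\mathrm{near}},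
\]
meaning that the multiplier is $\theta(Mv(s,\xi)/\xi_2)$. It does not depend on $k$, and for fixed $s$ it is the fixed Mikhlin multiplier $\theta(\xi_1/\xi_2)$ composed with the linear map $\xi\mapsto(Mv,\xi_2)$. By (T1) and (T2), with an \emph{absolute} constant,
\begin{equation}\label{eq:near}
\Big\|\sum_{k>2m}|g_k^{\mathrm{near}}|^2\Big\|_2\le C .
\end{equation}
Partition $[-1,1]$ into $M$ closed intervals $\tau$ of length $2/M$ with centers $s_\tau$. For $k>2m$ put $F_{k,\tau}=wA(\mathbf 1_\tau g_k^{\mathrm{near}})$, $F_k=\sum_\tau F_{k,\tau}$, and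
\[
X=\sum_{k>2m}2^{k/2}|F_k|^2,\qquad e_\tau=\sum_{k>2m}2^{k/2}|F_{k,\tau}|^2,\qquad Y=\sum_\tau e_\tau .
\]
We call $e_\tau$ the \emph{energy of the cap} $\tau$.

\begin{lemma}\label{lem:toX}
$\big\|\sum_k2^{k/2}|wAg_k|^2\big\|_2^2\le C_M+C\|X\|_2^2$.
\end{lemma}

\begin{proof}
We use the triangle inequality in $L^4(\ell^2)$ for the sequence $(2^{k/4}wAg_k)$. The terms $k\le2m$ have norm at most $\sum_{k\le2m}C2^{k/4}\|g_k\|_4\le C_M$. For $k>2m$ we have $g_k^{\mathrm{far}}=\mu_k(s,D)g_k$ with $\mu_k=\tilde\beta(2^{-k}\xi_2)\theta(\xi_1/4\xi_2)(1-\theta(Mv/\xi_2))$, since the first two factors equal $1$ on $\Omega_k$. On the support $|v|\ge|\xi_2|/M\ge2^{k-2}/M$, so Lemma~\ref{lem:far} applies with $\Lambda=C_M$ and bounds the far terms by $C_M$. The near terms have norm $\|X\|_2^{1/2}$.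
\end{proof}

Let $S_{k,\tau}=\{(\xi,s)\in\Omega_k\times\tau:|v|\le2\xi_2/M\}$ and $\Sigma_{k,\tau}=S_{k,\tau}^\sharp$. By Lemma~\ref{lem:supp}, $\hat F_{k,\tau}$ vanishes outside $\Sigma_{k,\tau}$, and for $\zeta=(\xi,\eta)\in\Sigma_{k,\tau}$,
\begin{equation}\label{eq:cap}
|\sigma(\xi)-\varphi'(s_\tau)|\le\frac{3.1}M,\qquad|s_c(\xi)-s_\tau|\le\frac{3.3}M,\qquad|\mathcal D(\zeta)|\le25M^{-2}2^k .
\end{equation}
Indeed, for some $s\in\tau$, $|\sigma-\varphi'(s)|=|v|/\xi_2\le2/M$ and $|\varphi'(s)-\varphi'(s_\tau)|\le1.1/M$; $|s-s_c|\le2/(0.9M)$ by \eqref{eq:depth}; and $\frac322^{-k}v^2\le24M^{-2}2^k$, while $1\le M^{-2}2^k$. The last inequality is the reason for the restriction $k>2m$.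

\section{From the sum of the caps to the sum of their energies}\label{sec:XY}

\begin{proposition}\label{prop:XY}
$\|X\|_2^2\le CM^{1/4}\|Y\|_2^2$.
\end{proposition}

Theorem~\ref{thm:GWZ} concerns one dyadic piece of the circular cone, so we first treat a single $k$, and then the interaction of different $k$.

\begin{lemma}\label{lem:onek}
For $k>2m$, $\|F_k\|_4^4\le CM^{1/8}\|\sum_\tau|F_{k,\tau}|^2\|_2^2$.
\end{lemma}

\begin{proof}
\emph{At scale $M$ the cone is circular.} We have $|\varphi(s)-s^2/2|\le\frac{25}2\delta$ for $|s|\le5$. For $\xi\in\Omega_k$ both $\min_s\gamma(s)\cdot\xi=\Psi(\xi)$ and $\min_s(s\xi_1+\frac{s^2}2\xi_2)=-\xi_1^2/(2\xi_2)$ are attained in $|s|\le5$, so they differ by at most $\frac{25}2\delta\xi_2$. This is the only place where $\delta=M^{-2}$ is needed. With \eqref{eq:cap} and $\eta=-\Psi-\mathcal D$,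
\begin{equation}\label{eq:circ}
|\eta-\xi_1^2/(2\xi_2)|\le50M^{-2}2^k\qquad\text{on }\Sigma_{k,\tau}.
\end{equation}
Use the orthogonal coordinates $(\zeta_-,\xi_1,\zeta_+)$, $\zeta_\pm=(\xi_2\pm\eta)/\sqrt2$, in which $\zeta_+^2-\zeta_-^2-\xi_1^2=2\xi_2\eta-\xi_1^2$. With $u=\sigma/\sqrt2$, the point of the exact cone $2\xi_2\eta=\xi_1^2$ above $\xi$ has
\[
(\zeta_-,\xi_1,\zeta_+)=\frac{\xi_2}{\sqrt2}\,(1-u^2,\,-2u,\,1+u^2),
\]
so the angle of $(\zeta_-,\xi_1)$ is $\phi(\sigma)=-2\arctan(\sigma/\sqrt2)$. On $\Sigma_{k,\tau}$ we have $|\sigma|\le1.2$, and by \eqref{eq:circ} the coordinates differ from those of this point by at most $CM^{-2}2^k$. Hence, for large $M$, $2^{k-2}\le\zeta_+\le2^{k+2}$, $|\zeta_+-(\zeta_-^2+\xi_1^2)^{1/2}|\le CM^{-2}2^k$, and the angle is $\phi(\sigma)+O(M^{-2})$. Since $0.8\le|\phi'|\le1.5$ for $|\sigma|\le1.2$, \eqref{eq:cap} shows that the angles on $\Sigma_{k,\tau}$ lie in the closed interval $J_\tau$ of length $12/M$ centered at $\phi(\varphi'(s_\tau))$.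 All $J_\tau$ lie in $(-\pi/2,\pi/2)$, and the centers of $J_\tau,J_{\tau'}$ are at least $0.7|s_\tau-s_{\tau'}|$ apart.

\emph{Localization in $\zeta_+$.} Let $\beta_\circ$ be smooth, supported in $[\frac12,1]$, with $\sum_{i\in\mathbb Z}\beta_\circ(2^{-i/2}\rho)=1$ for $\rho>0$. Only $O(1)$ values $\lambda=2^{i/2}$ are relevant, all comparable to $2^k$. Let $F_{k,\tau}^\lambda$ be the image of $F_{k,\tau}$ under the multiplier $\beta_\circ(\zeta_+/\lambda)$. By (T1), (T2), $\|\sum_\tau|F^\lambda_{k,\tau}|^2\|_2\le C\|\sum_\tau|F_{k,\tau}|^2\|_2$. After division by $\lambda$, the frequencies of $F^\lambda_{k,\tau}$ lie within $C_1M^{-2}$ of $\Gamma$, with $C_1$ absolute; the inequality in Theorem~\ref{thm:GWZ} is invariant under this dilation.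

\emph{Matching caps with sectors.} The theorem produces the pieces $f_\vartheta$, and we arrange that each is $0$ or a single $F^\lambda_{k,\tau}$. Let $C_2=\max(25,(2C_1)^{1/2})$ and choose $\varrho\in[C_2/M,2C_2/M]$ with $2\pi/\varrho\in\mathbb N$, which is possible for $M\ge C_2$. Put $R=\varrho^{-2}\le M^2$. Then $C_1M^{-2}\le\frac12R^{-1}$ and $|J_\tau|<\varrho/2$. Number the intervals $\tau$ consecutively and split them into residue classes modulo an absolute integer, so large that the $J_\tau$ in one class have mutual distance at least $2\varrho$. Split each class into those $\tau$ with $J_\tau\cap\varrho\mathbb Z=\emptyset$ and the rest; for the rest $J_\tau\cap(\frac\varrho2+\varrho\mathbb Z)=\emptyset$, because $|J_\tau|<\varrho/2$. For a subclass $\mathcal T$ use the sectors with boundary angles in $\varrho\mathbb Z$, respectively $\frac\varrho2+\varrho\mathbb Z$. Each $J_\tau$, $\tau\in\mathcal T$, lies in the interior of one sector, and no sector meets two of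 them. Theorem~\ref{thm:GWZ} with $\epsilon=\frac1{64}$ gives
\[
\Big\|\sum_{\tau\in\mathcal T}F^\lambda_{k,\tau}\Big\|_4^4\le CR^{1/16}\Big\|\sum_{\tau\in\mathcal T}|F^\lambda_{k,\tau}|^2\Big\|_2^2,\qquad R^{1/16}\le M^{1/8}.
\]
(To apply the theorem to Schwartz functions, multiply by $\kappa(\varepsilon z)$ with $\kappa$ Schwartz, $\hat\kappa$ compactly supported, $\kappa(0)=1$. For small $\varepsilon$ the compact supports stay in the same open sectors and in the neighborhood; let $\varepsilon\to0$.) Sum over the $O(1)$ pairs $(\lambda,\mathcal T)$.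
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:XY}]
Expand $\|X\|_2^2=\sum_{k,k'}2^{(k+k')/2}\int|F_k|^2|F_{k'}|^2$, and let $Y_k=2^{k/2}\sum_\tau|F_{k,\tau}|^2$, so $Y=\sum Y_k$ and $\sum\|Y_k\|_2^2\le\|Y\|_2^2$.

For $|k-k'|\le m+5$ a term is at most $\frac12(2^k\|F_k\|_4^4+2^{k'}\|F_{k'}\|_4^4)$. By Lemma~\ref{lem:onek} these terms sum to at most $C(2m+11)M^{1/8}\sum_k\|Y_k\|_2^2\le CM^{1/4}\|Y\|_2^2$.

Let $k\ge k'+m+6$. Then $|F_{k'}|^2$ is a slowly varying weight, and distant caps at frequency $2^k$ remain orthogonal with respect to it. By (T7) the transform of $|F_{k'}|^2$ is supported where $(\omega_1,\omega_2)\in\Omega_{k'}-\Omega_{k'}$, so $|(\omega_1,\omega_2)|\le17\cdot2^{k'}$. Let $|s_\tau-s_{\tau'}|\ge12/M$, $(\xi,\eta)\in\Sigma_{k,\tau}$, $(\xi',\eta')\in\Sigma_{k,\tau'}$. By \eqref{eq:cap}, $|\sigma(\xi)-\sigma(\xi')|\ge(0.9\cdot12-6.2)/M\ge4/M$, and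
\[
|\sigma(\xi)-\sigma(\xi')|\le\xi_2^{-1}\big(|\xi_1-\xi_1'|+4|\xi_2-\xi_2'|\big)\le10\cdot2^{-k}|\xi-\xi'| .
\]
So $|\xi-\xi'|\ge0.4\cdot2^{k-m}\ge0.4\cdot2^62^{k'}>17\cdot2^{k'}$, and Parseval's identity gives $\int F_{k,\tau}\overline{F_{k,\tau'}}|F_{k'}|^2=0$. For each $\tau$ at most $11$ intervals $\tau'$ have $|s_\tau-s_{\tau'}|<12/M$, hence $\int|F_k|^2|F_{k'}|^2\le11\int\sum_\tau|F_{k,\tau}|^2|F_{k'}|^2$. These terms and their mirror images sum to at most $22\int XY\le\frac12\|X\|_2^2+242\|Y\|_2^2$. Since $X\in L^2$, the first term can be absorbed.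
\end{proof}

\section{The transported part of the energies}\label{sec:trans}

Let $\mathbf n_\tau=\mathbf n(s_\tau)=(\gamma(s_\tau),1)$ and let $\Pi_\tau$ be the multiplier operator on $\mathbb R^3$ with symbol
\[
\pi_\tau(\omega)=\theta\Big(\frac{M\,\omega\cdot\mathbf n_\tau}{20|\omega|}\Big).
\]
Then $Y=\sum_\tau\Pi_\tau e_\tau+\sum_\tau(1-\Pi_\tau)e_\tau$.

\begin{lemma}[Overlap]\label{lem:overlap}
For each $\omega\ne0$, $\pi_\tau(\omega)\ne0$ for at most $CM^{1/2}$ intervals $\tau$.
\end{lemma}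

\begin{proof}
Let $|\omega|=1$ and $\phi(s)=\omega\cdot\mathbf n(s)=\omega_1s+\omega_2\varphi(s)+\omega_3$. If $\pi_\tau(\omega)\ne0$, then $|\phi(s_\tau)|\le40/M$, and $|\phi'|\le2$ on $[-1,1]$ gives $\tau\subset E=\{s\in[-1,1]:|\phi(s)|\le\varepsilon\}$ with $\varepsilon=42/M$. As $|\tau|=2/M$, it suffices to show $|E|\le C\varepsilon^{1/2}$.

If $|\omega_2|\ge0.1$, then $\phi''$ has constant sign and $|\phi''|\ge0.09$ on $\mathbb R$; this is where curvature enters. Let $s_*$ be the zero of $\phi'$. On each of the two half-lines $|s-s_*|\ge\varepsilon^{1/2}$ the function $\phi$ is monotone with $|\phi'|\ge0.09\varepsilon^{1/2}$, so $|E|\le2\varepsilon^{1/2}+2\cdot2\varepsilon/(0.09\varepsilon^{1/2})$. If $|\omega_2|<0.1$ and $|\omega_1|\ge0.3$, then $|\phi'|\ge0.3-0.11$ on $[-1,1]$ and $|E|\le C\varepsilon$. Otherwise $|\omega_3|\ge0.94$ and $|\phi|\ge0.94-0.3-0.055>\frac12$, so $E$ is empty for $M>84$.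
\end{proof}

\begin{lemma}[Rescaling]\label{lem:rescale}
$\|e_\tau\|_2\le M^{-1/2}Q^2\,\|\sum_{k>2m}|g_k^{\mathrm{near}}|^2\|_{L^2(\mathbb R^2\times\tau)}$.
\end{lemma}

\begin{proof}
Let $L(x_1,x_2)=(x_1/M,\ \varphi'(s_\tau)x_1/M+x_2/M^2)$ and
\[
\tilde\varphi(u)=M^2\big(\varphi(s_\tau+u/M)-\varphi(s_\tau)-\varphi'(s_\tau)u/M\big),\qquad|u|\le1 .
\]
Then $\tilde\varphi''(u)=\varphi''(s_\tau+u/M)$, so $\tilde\gamma(u)=(u,\tilde\varphi(u))$ lies in $\mathcal C_\delta$ with the same $\delta$, and $\gamma(s_\tau+u/M)-\gamma(s_\tau)=L\tilde\gamma(u)$. With $\tilde g_k(x,u)=g_k^{\mathrm{near}}(Lx,s_\tau+u/M)$ and the operator $\tilde A$ of $\tilde\gamma$,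
\[
F_{k,\tau}(t\gamma(s_\tau)+Ly,t)=M^{-1}w(t)\,\tilde A\tilde g_k(y,t).
\]
The frequencies of $\tilde g_k$ are $L^{\mathsf T}\xi=(M^{-1}\xi_2(\varphi'(s_\tau)-\sigma(\xi)),\,M^{-2}\xi_2)$. By \eqref{eq:cap} the first coordinate is at most $3.1$ times the second, so $L^{\mathsf T}\xi\in\Omega_{k-2m}$; the aperture $4$ of $\Omega_k$ was chosen for this. Thus $(\tilde g_k)$, indexed by $k-2m\le K$, is admissible. Since $M^{-2}2^{k/2}=M^{-1}2^{(k-2m)/2}$, Definition~\ref{def:Q} gives $\|e_\tau\|_2\le|\det L|^{1/2}M^{-1}Q^2\|\sum|\tilde g_k|^2\|_2$, and $\|\sum|\tilde g_k|^2\|_2=|\det L|^{-1/2}M^{1/2}\|\sum|g_k^{\mathrm{near}}|^2\|_{L^2(\mathbb R^2\times\tau)}$.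
\end{proof}

By Plancherel's theorem, Cauchy--Schwarz in $\tau$ for each $\omega$ with Lemma~\ref{lem:overlap}, then Lemma~\ref{lem:rescale} and \eqref{eq:near},
\begin{equation}\label{eq:trans}
\Big\|\sum_\tau\Pi_\tau e_\tau\Big\|_2^2\le CM^{1/2}\sum_\tau\|e_\tau\|_2^2\le CM^{1/2}M^{-1}Q^4=CM^{-1/2}Q^4 .
\end{equation}

\section{The part that is not transported}\label{sec:non}

\begin{proposition}\label{prop:non}
For every $\tau$, $\|(1-\Pi_\tau)e_\tau\|_2^2\le C_M(1+Q^2)$.
\end{proposition}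

Any dependence on $M$ is harmless here. What matters is the power $Q^2$ in place of $Q^4$. Fix $\tau$ and write $h_k=\mathbf 1_\tau g_k^{\mathrm{near}}$, $f_k=F_{k,\tau}=wAh_k$, $e=e_\tau$, for $2m<k\le K$. The sequence $(h_k)$ is admissible, so by \eqref{eq:near}
\begin{equation}\label{eq:eQ}
\Big\|\sum|h_k|^2\Big\|_2\le C,\qquad\|e\|_2\le CQ^2 .
\end{equation}

\subsection{Levels}
Let $\theta_0=\theta$ and $\theta_j(\rho)=\theta(2^{-j/2}\rho)-\theta(2^{-(j-1)/2}\rho)$ for $j\ge1$. Then $\sum_{j\ge0}\theta_j=1$, and $\theta_j$ is supported in $2^{(j-1)/2}\le|\rho|\le2^{1+j/2}$ for $j\ge1$. Let $h_{k,j}$ be the image of $h_k$ under the multiplier $\theta_j(2^{-k/2}v(s,\xi))$, and put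
\[
f_{k,j}=wAh_{k,j},\qquad U_j=\sum_k2^{k/2}|f_{k,j}|^2,\qquad u_j=\Big\|\sum_k|h_{k,j}|^2\Big\|_2 .
\]
On $S_{k,\tau}$ we have $|v|\le2^{k+2}/M\le2^{k-1}$, so $h_{k,j}=0$ for $j>k$, and $f_k=\sum_{0\le j\le k}f_{k,j}$.

\begin{lemma}\label{lem:levels}
We have $\sum_ju_j^2\le C$. For $N\ge4$, $b\ge0$ and $0\le n\le j+b$ we have $\|\Phi_n^N*U_j\|_2\le C_{b,N}2^{-(j-n)/2}u_j$. Consequently $\|\sum_j\Phi_j^N*U_j\|_2\le C_N$.
\end{lemma}

\begin{proof}
\emph{The sum.} We have $\sum_ju_j^2\le\|\sum_{k,j}|h_{k,j}|^2\|_2^2$. Fix $s$. For $j\ge1$, $h_{k,j}=\Delta_{k+j}h_k$, where $\Delta_i$ has the multiplier $\theta(2^{-i/2}v)-\theta(2^{-(i-1)/2}v)$. For all signs, $T_\epsilon=\sum_i\epsilon_i\Delta_i$ is a one-dimensional Mikhlin multiplier in the linear coordinate $v$, with absolute norm on $L^4(\mathbb R^2)$ by (T1). By (T3), Jensen's inequality and (T2),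
\[
\int\Big(\sum_{k,i}|\Delta_ih_k|^2\Big)^2dx\le\mathbb E\int\Big(\sum_k|T_\epsilon h_k|^2\Big)^2dx\le C\int\Big(\sum_k|h_k|^2\Big)^2dx .
\]
For $j=0$ the multiplier $\theta(2^{-k/2}\gamma'(s)\cdot\xi)$ depends on $k$, so (T2) does not apply. But it acts as $h\mapsto\int h(x-r\gamma'(s))2^{k/2}\check\theta(2^{k/2}r)\,dr$, which is dominated by the one-dimensional maximal function along lines parallel to $\gamma'(s)$, and (T5) applies on each line. Integrate in $s$ and use \eqref{eq:eQ}.

\emph{The averaged bound.} Let $V_k=2^{(k+j)/2}$ for $k\ge\max(j,2m+1)$, and let $S_k$ have the multiplier $\tilde\beta(2^{-k}\xi_2)\tilde\beta(v/V_k)$ if $j\ge1$ and $\tilde\beta(2^{-k}\xi_2)\theta(v/2V_k)$ if $j=0$. Then $S_kh_{k,j}=h_{k,j}$, and we check the hypotheses of Lemma~\ref{lem:avg}. For $j\ge1$, (E1) follows from Lemma~\ref{lem:L2}(b) with $|v|\ge V_k/4$. For $j=0$ it follows from (c): $|v|\le4V_k=4\cdot2^{k/2}$ and $|\partial_sv|\ge0.9\cdot2^{k-2}$ restrict $s$ to a set of measure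 at most $C2^{-k/2}=CV_k^{-1}$. For (E2), the multiplier is a product in the coordinates $(v,\xi_2)$, which have Jacobian $1$, and $x\cdot\xi=x_1v+x_2'\xi_2$ with $x_2'=x_2-\varphi'(s)x_1$. So $|\mathcal K_k|\le CV_k(1+V_k|x_1|)^{-4}2^k(1+2^k|x_2'|)^{-4}$. If $|x|\ge\rho$, then $|x_1|\ge\rho/4$ or $|x_2'|\ge\rho/4$, because $|x|\le2.1|x_1|+|x_2'|$; and $V_k\le2^k$. This gives (E2). The last assertion is Lemma~\ref{lem:sum}.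
\end{proof}

The functions $U_j$ are thus controlled without $Q$. It remains to show that $(1-\Pi_\tau)e$ is built from them. Let $\Sigma_{k,j}=S_{k,j}^\sharp\subset\Sigma_{k,\tau}$, where $S_{k,j}$ is the set of $(\xi,s)\in S_{k,\tau}$ with $|v|\le2^{1+(k+j)/2}$ and, if $j\ge1$, $|v|\ge2^{(k+j-1)/2}$. Then $\hat f_{k,j}$ vanishes outside $\Sigma_{k,j}$, and by \eqref{eq:depth}, on $\Sigma_{k,j}$,
\begin{equation}\label{eq:levdepth}
|\mathcal D|\le6\cdot2^j+1\le2^{j+3}\quad(j\ge0),\qquad\mathcal D\ge2^j/12-1\ge2^{j-5}\quad(j\ge5).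
\end{equation}

\begin{lemma}\label{lem:omega}
Let $\zeta\in\Sigma_{k,j}$, $\zeta'\in\Sigma_{k,j'}$ with the same $k$, and put $\omega=\zeta-\zeta'$, $\mathcal D=\mathcal D(\zeta)$, $\mathcal D'=\mathcal D(\zeta')$, $j^*=\max(j,j')$.
\begin{itemize}
\item[(a)] If $|j-j'|\ge10$, then $|\omega|\ge2^{j^*-10}$.
\item[(b)] If $\omega\ne0$ and $\pi_\tau(\omega)\ne1$, then $|\omega|\le2^{j^*+m+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:levdepth}, $|\mathcal D-\mathcal D'|\ge2^{j^*-5}-2^{j^*-7}\ge2^{j^*-6}$. Since $|\nabla\Psi|\le15$ on the convex set $\Omega_k$, also $|\mathcal D-\mathcal D'|\le|\eta-\eta'|+15|\xi-\xi'|\le16|\omega|$.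

(b) From $\eta=-\Psi(\xi)-\mathcal D$,
\[
\omega\cdot\mathbf n_\tau=\big[\gamma(s_\tau)\cdot(\xi-\xi')-(\Psi(\xi)-\Psi(\xi'))\big]-(\mathcal D-\mathcal D').
\]
By \eqref{eq:cap}, $\xi$ and $\xi'$ lie in the set where $\xi_2>0$ and $|s_c-s_\tau|\le3.3/M$. This set is a convex sector, since the condition confines the slope $\sigma$ to an interval. On it $|\nabla\Psi-\gamma(s_\tau)|=|\gamma(s_c)-\gamma(s_\tau)|\le10/M$, as $|\gamma'|\le2$ on $[-1.5,1.5]$. So the bracket is at most $10|\omega|/M$. If $\pi_\tau(\omega)\ne1$, then $|\omega\cdot\mathbf n_\tau|\ge20|\omega|/M$, hence $10|\omega|/M\le|\mathcal D-\mathcal D'|\le2^{j^*+4}$ by \eqref{eq:levdepth}.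
\end{proof}

\subsection{Decomposition of $(1-\Pi_\tau)e$ in frequency}
Let $p_0=\theta(|\omega|)$ and $p_n=\beta(2^{-n}|\omega|)$ for $n\ge1$; they sum to $1$, and at most three are nonzero at any point, so $\sum p_n^2\ge\frac13$. Let $R_0$ have the multiplier $p_0$ and $R_n$, $n\ge1$, the multiplier $p_n(1-\pi_\tau)$. Since $0\le1-\pi_\tau\le1$,
\[
\|(1-\Pi_\tau)e\|_2^2\le3\sum_{n\ge0}\|R_ne\|_2^2 .
\]
As $\pi_\tau$ is homogeneous of degree $0$, the multipliers of $R_n$, $n\ge1$, are dilates of one $C_c^\infty$ function with derivatives bounded in terms of $M$. So $|R_nF|\le C_M\Phi_n*|F|$ for all $n\ge0$, where from now on $\Phi_n=\Phi_n^{20}$. Expand $R_ne=\sum_k2^{k/2}\sum_{j,j'}R_n(f_{k,j}\overline{f_{k,j'}})$, a finite sum, and put $b=m+11$. Suppose that a term does not vanish. By (T7) the multiplier of $R_n$ is nonzero at some $\omega\in\Sigma_{k,j}-\Sigma_{k,j'}$. If $n\ge1$, then $2^{n-1}\le|\omega|\le2^{j^*+m+1}$ by Lemma~\ref{lem:omega}(b), so $j^*\ge n-b$; for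 $n=0$ this holds trivially. If $|j-j'|\ge10$, then $2^{j^*-10}\le|\omega|\le2^{n+1}$ by (a), so $j^*\le n+b$.

For the pairs with $|j-j'|<10$ both indices are at least $n-2b$, and $2|f_{k,j}f_{k,j'}|\le|f_{k,j}|^2+|f_{k,j'}|^2$; each index has at most $19$ partners. For the pairs with $|j-j'|\ge10$ absolute values would be too costly, since the many lower levels would be summed one by one. For a given larger index $j$ we therefore first add up all smaller ones to $f_k^{\le j-10}=\sum_{i\le j-10}f_{k,i}$. This gives $|R_ne|\le S_n'+S_n''$ with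
\[
S_n'=C_M\sum_{j\ge\max(0,n-2b)}\Phi_n*U_j,\qquad S_n''=C_M\sum_{j\ge10,\ |j-n|\le b}\Phi_n*\Big(\sum_k2^{k/2}|f_{k,j}||f_k^{\le j-10}|\Big).
\]
By Lemma~\ref{lem:levels}, $\|S_n'\|_2\le C_M\sum_{j\ge n-2b}2^{-(j-n)/2}u_j$. This is a convolution of $(u_j)$ with a summable sequence, so $\sum_n\|S_n'\|_2^2\le C_M\sum u_j^2\le C_M$.

For $S_n''$ let $W_j=\sum_k2^{k/2}|f_k^{\le j-10}|^2$. Cauchy--Schwarz in $k$, in the convolution and in the at most $2b+1$ values of $j$, together with \eqref{eq:Phi}, gives $|S_n''|^2\le C_M\sum_{j\ge10,\,|j-n|\le b}(\Phi_j*U_j)(\Phi_j*W_j)$. Sum in $n$ and use Lemma~\ref{lem:levels}: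
\[
\sum_n\|S_n''\|_2^2\le C_M\Big\|\sum_j\Phi_j*U_j\Big\|_2\Big\|\sup_{j\ge10}\Phi_j*W_j\Big\|_2\le C_M\Big\|\sup_{j\ge10}\Phi_j*W_j\Big\|_2 .
\]
Only one factor of the product can involve $Q$. The following lemma completes the proof of Proposition~\ref{prop:non}.

\begin{lemma}\label{lem:max}
$\|\sup_{j\ge10}\Phi_j^{20}*W_j\|_2\le C(1+Q^2)$.
\end{lemma}

\begin{proof}
The functions $W_j$ are energies of partial sums, and a supremum over partial sums is not controlled by $e$ pointwise. After averaging at scale $2^{-j}$ it is, because the cross terms between $f_k^{\le j-10}$ and much higher levels oscillate and average to zero. To make this exact we replace $\Phi_j$ by nonnegative kernels with small Fourier support. Let $\Theta\ge0$ be a Schwartz function on $\mathbb R^3$ with $\hat\Theta$ supported in $|\omega|\le2^{-20}$ and $\Theta\ge1$ on $[-1,1]^3$, constructed like $w$, and put $\Theta_j^\nu(z)=2^{3j}\Theta(2^jz-\nu)$, $\nu\in\mathbb Z^3$. Then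
\[
\Phi_j^{20}\le C\sum_\nu(1+|\nu|)^{-20}\Theta_j^\nu,\qquad\Theta_j^\nu\le C(1+|\nu|)^{10}\Phi_j^{10}.
\]
For the first inequality take the lattice point nearest to $2^jz$; for the second use $1+|2^jz|\le(1+|2^jz-\nu|)(1+|\nu|)$.

We have $|f_k|^2-|f_k^{\le j-10}|^2=\sum f_{k,i}\overline{f_{k,i'}}$ over the pairs with $\max(i,i')\ge j-9$. If $|i-i'|\ge10$, the frequencies of the term satisfy $|\omega|\ge2^{j-19}$ by Lemma~\ref{lem:omega}(a), while $\widehat{\Theta_j^\nu}$ is supported in $|\omega|\le2^{j-20}$. So $\Theta_j^\nu*(f_{k,i}\overline{f_{k,i'}})=0$. If $|i-i'|<10$, both indices are at least $j-18$. Since $\Theta_j^\nu\ge0$, and by \eqref{eq:Phi},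
\[
\Theta_j^\nu*W_j\le\Theta_j^\nu*e+19\sum_{i\ge j-18}\Theta_j^\nu*U_i\le C(1+|\nu|)^{10}\Big(\mathcal Me+\sum_{i\ge j-18}\Phi_j^{10}*U_i\Big),
\]
with $i\ge0$ in the sums. As $\sum_\nu(1+|\nu|)^{-10}<\infty$, the function $\Phi_j^{20}*W_j$ is bounded by $C$ times the last bracket. Now $\|\mathcal Me\|_2\le CQ^2$ by \eqref{eq:eQ}. Bounding the supremum by the $\ell^2$ sum and using Lemma~\ref{lem:levels} with $n=j\le i+18$,
\[
\Big\|\sup_j\sum_{i\ge j-18}\Phi_j^{10}*U_i\Big\|_2^2\le C\sum_j\Big(\sum_{i\ge j-18}2^{-(i-j)/2}u_i\Big)^2\le C\sum_iu_i^2\le C .\qedhere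
\]
\end{proof}

\section{Closing the recursion}\label{sec:close}

\begin{proof}[Proof of Proposition~\ref{prop:Q}]
By \eqref{eq:trans}, Proposition~\ref{prop:non} and Cauchy--Schwarz over the $M$ intervals,
\[
\|Y\|_2^2\le CM^{-1/2}Q^4+2M\sum_\tau\|(1-\Pi_\tau)e_\tau\|_2^2\le CM^{-1/2}Q^4+C_M(1+Q^2).
\]
Insert this in Proposition~\ref{prop:XY} and Lemma~\ref{lem:toX}, and take the supremum over $\gamma\in\mathcal C_\delta$ and over normalized admissible sequences:
\[
Q_K^4\le CM^{-1/4}Q_K^4+C_M(1+Q_K^2),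
\]
with $C$ absolute and $C_M$ independent of $K$. Fix $M$ with $CM^{-1/4}\le\frac12$, large enough for the earlier requirements, and $\delta=M^{-2}$. Since $Q_K<\infty$, we obtain $Q_K^4\le2C_M(1+Q_K^2)$, hence $Q_K^2\le\max(1,4C_M)$ for all $K$.
\end{proof}

Proposition~\ref{prop:Q} gives the case $q=4$ of Proposition~\ref{prop:dual} (Section~\ref{sec:Q}), the case $q=2$ was proved in Section~\ref{sec:normal}, and Proposition~\ref{prop:dual} gives Theorem~\ref{thm:main}.

\section{The full range of exponents}\label{sec:range}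

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Necessity is Proposition~\ref{prop:nec}. Since $(1-\Delta)^{-\varepsilon}$, $\varepsilon\ge0$, is a Mikhlin multiplier, it suffices to prove sufficiency for the largest $\alpha$. For $1<p<4/3$ this is (K2), and for $4/3\le p\le2$ it is Theorem~\ref{thm:main}. Let $2<p<\infty$ and $\alpha=\frac1{2p}$. By Lemma~\ref{lem:xder}(ii) it suffices to bound $\langle D_x\rangle^{1/(2p)}\mathfrak R_1$ on $L^p$, where $\mathfrak R_1=\mathfrak R_{\psi,\chi_1}$, $\chi_1\in\{\chi,t\chi\}$. The order $\frac1{2p}$ lies on the segment from order $\frac14$ at $p=2$ to order $0$ at $p=\infty$. Imaginary powers of $\langle D_x\rangle$ enter at both ends, and at $p=\infty$ we control them through the sharp function.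

For $h$ on $\mathbb R^2$ let $h^\#(x)=\sup_{B\ni x}|B|^{-1}\int_B|h-h_B|$, where $B$ runs over open disks and $h_B$ is the mean; $h^\#\le2\mathcal Mh$ with the uncentered maximal function. We use three textbook facts. First, $\|h\|_p\le C_p\|h^\#\|_p$ if $h\in L^2$ and $2\le p<\infty$ (Fefferman--Stein). Second, if $|\partial^\kappa\mu|\le B|\xi|^{-|\kappa|}$ for $|\kappa|\le3$, then $\|(\mu(D)h)^\#\|_\infty\le CB\|h\|_\infty$ for $h\in L^2\cap L^\infty$; for $\mu=\langle\xi\rangle^{iy}$, $y\in\mathbb R$, one may take $B=C(1+|y|)^3$. Third, Stein's interpolation theorem: let $U^z$, $0\le\Re z\le1$, be linear operators such that $z\mapsto\int(U^zf)h$ is bounded and continuous on the strip and analytic inside for simple $f,h$; if $\|U^{iy}f\|_\infty\le B(1+|y|)^3\|f\|_\infty$ and $\|U^{1+iy}f\|_2\le B\|f\|_2$, then $\|U^{2/p}f\|_p\le C_pB\|f\|_p$ for simple $f$.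

The proof of Theorem~\ref{thm:main} shows that $T^1=\langle D_x\rangle^{1/4}\mathfrak R_1$ extends to a bounded operator on $L^2(\mathbb R^3)$. Put $T^z=\langle D_x\rangle^{(z-1)/4}T^1$ for $0\le\Re z\le1$. For $f\in L^2$, $z\mapsto T^zf\in L^2$ is continuous on the strip, analytic inside, and $\|T^zf\|_2\le C\|f\|_2$, by Plancherel's theorem and dominated convergence. Moreover $T^{iy}=\langle D_x\rangle^{iy/4}\mathfrak R_1$ on $L^2$, since both sides are bounded and agree on $\mathcal S$. Let $B(x,s)\ni x$ be a measurable choice among finitely many disks, let $\varsigma(x,s,x')$ be measurable with $|\varsigma|\le1$, and put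
\[
U^zf(x,s)=\frac1{|B|}\int_B\big(T^zf(x',s)-(T^zf(\cdot,s))_B\big)\varsigma(x,s,x')\,dx',\qquad B=B(x,s).
\]
Then $|U^zf|\le(T^zf(\cdot,s))^\#(x)$. So $\|U^zf\|_2\le C\|T^zf\|_2\le C\|f\|_2$ on the strip, and $U^z$ inherits continuity and analyticity from $T^z$. For simple $f$ we have $\mathfrak R_1f(\cdot,s)\in L^2\cap L^\infty$ for a.e.\ $s$, with $\|\mathfrak R_1f\|_\infty\le C\|f\|_\infty$, so $\|U^{iy}f\|_\infty\le C(1+|y|)^3\|f\|_\infty$. Stein's theorem gives $\|U^{2/p}f\|_p\le C\|f\|_p$ for simple $f$, with $C$ independent of $B$ and $\varsigma$. For $f\in\mathcal S$ approximate by simple functions in $L^2$ and $L^p$ at once; the images converge in $L^2$, and Fatou's lemma extends the bound to $f$.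

Let $f\in\mathcal S$ and $h=T^{2/p}f=\langle D_x\rangle^{1/(2p)}\mathfrak R_1f$, a Schwartz function. By continuity $h(\cdot,s)^\#(x)$ is the supremum over the countably many disks with rational center and radius that contain $x$. Enumerate them. Among the first $l$ disks let $B(x,s)$ be the first maximizer that contains $x$, let $\varsigma$ be the conjugate sign of $h(x',s)-h(\cdot,s)_B$, and let $\varsigma=0$ (with any disk around $x$ omitted) where none of the $l$ disks contains $x$. Then $U^{2/p}f$ is the maximum over the first $l$ disks, and monotone convergence as $l\to\infty$ gives $\iint|h(\cdot,s)^\#(x)|^p\,dx\,ds\le C\|f\|_p^p$. The Fefferman--Stein inequality for each $s$ gives $\|h\|_p\le C\|f\|_p$.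
\end{proof}

\begin{thebibliography}{9}

\bibitem{GWZ}
Guth, Wang, and Zhang,
\emph{A sharp square function estimate for the cone in $\mathbb R^3$},
Ann. of Math. 192 (2020).

\bibitem{KLO}
Hyerim Ko, Sanghyuk Lee, and Sewook Oh,
\emph{Sharp Sobolev regularity of restricted X-ray transforms},
arXiv:2111.04339 (2021).

\end{thebibliography}
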